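\title{A sharp lower bound for the rank of the planar rigidity matrix of a regular graph}

\begin{abstract}
Let $G$ be a connected $d$-valent graph on $n$ vertices, placed in the plane with no three vertices on a line. We prove that for every $d\ge3$ the rigidity matrix of $G$ has rank at least $\frac{2d}{d+1}n-1$. The bound is deduced from a bound for $3$-edge-connected graphs with arbitrary degrees, where the rank is at least $\sum_v\frac{2\deg(v)}{\deg(v)+1}-1$. For $d\ge5$ equality holds only for $K_{d+1}$, and for $d\ge4$ the coefficient $\frac{2d}{d+1}$ is optimal. The only geometric input is that a stress vanishes on every cut with at most two edges.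
\end{abstract}

\section{Introduction}

Let $G=(V,E)$ be a finite simple graph and $\mathbf p:V\to\mathbb R^2$ a configuration. Think of the vertices as joints and of the edges as bars. The \emph{rigidity matrix} $R(\mathbf p)$ is the $|E|\times2|V|$ matrix with one row per edge and two columns per vertex; the row of $uv$ has $\mathbf p(u)-\mathbf p(v)$ in the columns of $u$, $\mathbf p(v)-\mathbf p(u)$ in the columns of $v$, and zeros elsewhere. It is one half of the Jacobian of the map that sends a configuration to its squared edge lengths, so its rank $r(G(\mathbf p))$ counts the independent first-order constraints that the bars impose on the $2|V|$ coordinates. The configuration is in \emph{general position} if the images of no three vertices lie on a line, and $G$ is \emph{$d$-valent} if every vertex has degree $d$.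

How small can the rank be for a connected $d$-valent graph? Some condition on $\mathbf p$ is needed: if all points lie on the $x$-axis, half of the columns vanish and the other half sum to zero, so the rank is at most $|V|-1$ whatever $d$ is. General position is a mild condition; it allows, for instance, all points to lie on a circle, where a graph can have unexpected motions (Example~\ref{ex:k33}). For $d=4$ it is known that $r(G(\mathbf p))\ge\frac85|V|-1$ for every connected $4$-valent graph in general position. The question posed in \cite{Luo} is whether
\[
r(G(\mathbf p))\ge\frac{2d}{d+1}|V|-1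
\]
for every connected $d$-valent graph with $d\ge5$ and every configuration in general position. The answer is yes, and the proof covers $d=3$ and $d=4$ as well.

\begin{theorem}\label{thm:regular}
Let $d\ge3$, let $G=(V,E)$ be a connected $d$-valent graph, and let $\mathbf p$ be in general position. Then $r(G(\mathbf p))\ge\frac{2d}{d+1}|V|-1$.
\end{theorem}

For a proper nonempty subset $X$ of the vertex set, the \emph{cut} around $X$ is the set of edges with exactly one end in $X$. A graph $H$ is \emph{$3$-edge-connected} if it has at least two vertices and every cut has at least three edges; then $H$ is connected, all degrees are at least $3$, and $|V(H)|\ge4$. The core of the paper is a bound for such graphs with no condition on the degrees.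

\begin{theorem}\label{thm:three}
Let $H$ be a $3$-edge-connected graph and let $\mathbf p$ be in general position. Then
\[
r(H(\mathbf p))\ge\sum_{v\in V(H)}\frac{2\deg(v)}{\deg(v)+1}-1 .
\]
\end{theorem}

A \emph{bridge} is an edge whose deletion increases the number of components.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] For $d\ge5$, equality holds in Theorem~\ref{thm:regular} if and only if $G=K_{d+1}$.
\item[(2)] Let $d\ge3$ and let $G$ be connected, $d$-valent, bridgeless and not $3$-edge-connected; for even $d$ it suffices that $G$ is connected, $d$-valent and not $3$-edge-connected. Then $r(G(\mathbf p))\ge\frac{2d}{d+1}|V|$ in general position. For each $d\ge4$ equality holds here for infinitely many $G$, in every general position. So the coefficient $\frac{2d}{d+1}$ is optimal.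
\item[(3)] The inequality of Theorem~\ref{thm:regular} fails for $d=2$, namely for cycles of length at least $4$. For every $d\ge2$ it fails for some connected graph of minimum degree $d$; thus ``$d$-valent'' cannot be weakened to ``minimum degree at least $d$''.
\end{enumerate}
\end{theorem}

To see why these bounds are the ones to expect, we pass from the rank to the remaining freedom. For a graph $H$ with a fixed configuration write $r(H)$ for the rank and put
\[
\kappa(H)=2|V(H)|-1-r(H),\qquad \tau(H)=\sum_{v\in V(H)}\frac{2}{\deg_H(v)+1}.
\]
Since $\frac{2x}{x+1}=2-\frac2{x+1}$, Theorem~\ref{thm:three} says $\kappa(H)\le\tau(H)$, and Theorem~\ref{thm:regular} says $\kappa(G)\le\tau(G)=\frac{2|V|}{d+1}$. The integer $\kappa(H)$ is the dimension of the kernel of the rigidity matrix, minus one. The shift by one makes $\kappa$ additive when two graphs are joined by a single edge: the kernel dimensions add, and the new bar removes one degree of freedom (Lemma~\ref{lem:pieces}). A rigid body in the plane has three degrees of freedom, so $\kappa=2$, and $L$ rigid bodies joined along a tree by $L-1$ bars have $\kappa=2L$. To leave much freedom one wants many small bodies joined by few bars.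 A body with few outgoing bars must hold almost all of its $d$ edges per vertex inside, which takes about $d+1$ vertices. This suggests $\kappa\le 2|V|/(d+1)$, and $\tau$ is the same count for varying degrees: a vertex of degree $x$ receives the share $\frac2{x+1}$ that it would have in $K_{x+1}$.

Two things stand between this picture and a proof. A graph need not fall apart into rigid bodies, and a single vertex has $\kappa=1$, much more than its share. The proof handles both by an induction: delete a vertex $w$ of minimum degree, split the remainder along cuts with at most two edges, where the rank is additive, apply the induction hypothesis to the $3$-edge-connected parts, and show that the edges between the parts and the edges at $w$ remove enough freedom to pay for the error. Section~\ref{sec:tools} contains the tools, Section~\ref{sec:cubic} the case $d=3$, where the scheme is visible without any bookkeeping, and Sections~\ref{sec:deletion}, \ref{sec:regular} and \ref{sec:sharp} prove Theorems~\ref{thm:three}, \ref{thm:regular} and \ref{thm:sharp}.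

\section{Motions, stresses and small cuts}\label{sec:tools}

From now on all graphs have their vertices in one set of at least three vertices that carries a fixed configuration $\mathbf p$ in general position. Then $\mathbf p$ is injective, since two equal points are collinear with any third. This covers the graphs in the theorems, which have at least four vertices, and all their subgraphs.

The rank does not increase when edges are deleted, and it is additive over vertex-disjoint unions, where the matrix is block diagonal. It can be read off either kernel of the rigidity matrix of $H=(V,E)$.

A vector of the right kernel is a \emph{motion}: a map $m:V\to\mathbb R^2$ with $(\mathbf p(u)-\mathbf p(v))\cdot(m(u)-m(v))=0$ for all edges $uv$. The constant maps and the rotation $v\mapsto\mathbf p(v)^\perp$, where $(x,y)^\perp=(-y,x)$, satisfy this equation for all pairs $u,v$. They span the space of \emph{trivial motions}, which has dimension $3$ when $|V|\ge2$, because the rotation is not constant. Hence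
\begin{equation}\label{eq:upper}
r(H)\le2|V|-3\qquad\text{if }|V|\ge2 .
\end{equation}

A vector of the left kernel is a \emph{stress}: a map $\omega:E\to\mathbb R$ with
\[
\sum_{v:\,uv\in E}\omega_{uv}\,(\mathbf p(u)-\mathbf p(v))=0\qquad\text{for every vertex }u .
\]
The rank is $|E|$ minus the dimension of the space of stresses. If all stresses of $H$ vanish on a set $F$ of edges, then $H$ and $H-F$ have the same stress space, and so
\begin{equation}\label{eq:free}
r(H)=r(H-F)+|F| .
\end{equation}

The next lemma is the only place where general position is used beyond injectivity. In mechanical terms, two forces on a body balance only if they act along one line.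

\begin{lemma}\label{lem:cut}
Every stress of $H$ vanishes on every cut with at most two edges.
\end{lemma}

\begin{proof}
Let $\omega$ be a stress and consider the cut around $X$. Write $a\times b=a_1b_2-a_2b_1$. Sum the equilibrium equations over $u\in X$, and sum also their cross products with $\mathbf p(u)$. An edge $uv$ inside $X$ contributes $\omega_{uv}[(\mathbf p(u)-\mathbf p(v))+(\mathbf p(v)-\mathbf p(u))]=0$ to the first sum and $-\omega_{uv}[\mathbf p(u)\times\mathbf p(v)+\mathbf p(v)\times\mathbf p(u)]=0$ to the second. So, summing over the cut edges $uv$ with $u\in X$,
\[
\sum\omega_{uv}\,(\mathbf p(u)-\mathbf p(v))=0,\qquad \sum\omega_{uv}\,\mathbf p(u)\times(\mathbf p(u)-\mathbf p(v))=0 .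
\]
Since $\mathbf p$ is injective, the first equation rules out that $\omega$ is nonzero on exactly one cut edge. Suppose that it is nonzero on two cut edges $uv$ and $u'v'$, with $u,u'\in X$, and put $g=\omega_{uv}(\mathbf p(u)-\mathbf p(v))\ne0$. The first equation gives $\omega_{u'v'}(\mathbf p(u')-\mathbf p(v'))=-g$, and the second gives $(\mathbf p(u)-\mathbf p(u'))\times g=0$. Thus $\mathbf p(v)$, $\mathbf p(u')$ and then $\mathbf p(v')$ lie on the line through $\mathbf p(u)$ with direction $g$. Two distinct edges of a simple graph have at least three distinct ends, which contradicts general position.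
\end{proof}

The lemma is used in two directions: to bound the rank from below when a graph is built up, and to compute it exactly when a graph is split.

\begin{lemma}\label{lem:attach}
Let $X$ and $P$ be vertex-disjoint graphs and let $M$ be a set of edges between them that meets exactly $k$ components of $X$. Then $r(X\cup P\cup M)\ge r(X)+r(P)+k$. If some component of $X$ meets at least two edges of $M$, then $r(X\cup P\cup M)\ge r(X)+r(P)+k+1$.
\end{lemma}

\begin{proof}
Let $M'\subseteq M$ consist of one edge at each of the $k$ components and, in the second case, of a second edge at one of them. In $X\cup P\cup M'$ every edge of $M'$ lies in the cut around a component of $X$, and this cut has at most two edges. By Lemma~\ref{lem:cut} and \eqref{eq:free} the rank of $X\cup P\cup M'$ is $r(X)+r(P)+|M'|$.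
\end{proof}

In particular, a new vertex joined by at least two edges to a connected graph raises the rank by at least $2$. Starting from $r(K_2)=1$ and using \eqref{eq:upper},
\begin{equation}\label{eq:complete}
r(K_m)=2m-3\quad\text{and}\quad\kappa(K_m)=2=\tau(K_m)\qquad(m\ge2).
\end{equation}
A cut of $K_m$ has $a(m-a)\ge m-1$ edges, so Theorem~\ref{thm:three} applies to $K_m$ for $m\ge4$ and is sharp there. It does not extend to $2$-edge-connected graphs: a cycle $C_n$ with $n\ge4$ has $\kappa\ge n-1>\frac{2n}3=\tau$.

\begin{lemma}\label{lem:pieces}
The vertex set of every graph $B$ has a partition such that each of the induced subgraphs $P_1,\dots,P_p$ on the classes is a single vertex or $3$-edge-connected, and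
\[
r(B)=\sum_ir(P_i)+f,\qquad \kappa(B)=\sum_i\kappa(P_i)-(f-p+1),
\]
where $f$ is the number of edges between different classes.
\end{lemma}

\begin{proof}
We use induction on $|V(B)|$. If $B$ is a single vertex or $3$-edge-connected, take $p=1$. Otherwise some cut, around $X$ say, has $e\le2$ edges, and $r(B)=r(B[X])+r(B-X)+e$ by Lemma~\ref{lem:cut} and \eqref{eq:free}. The union of the partitions for $B[X]$ and $B-X$ satisfies the first formula. The second follows from the first and $\sum_i\kappa(P_i)=2|V(B)|-p-\sum_ir(P_i)$.
\end{proof}

We call the $P_i$ \emph{pieces} of $B$; a piece is a \emph{single} if it has one vertex, so that $\kappa=1$, and \emph{big} otherwise. Every piece is connected. The edges between different pieces are \emph{links}, and the \emph{quotient} of $B$ is the multigraph whose nodes are the pieces and whose edges are the links.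

We recall the facts on multigraphs that are needed. An edge is a bridge if and only if it lies on no cycle, where two parallel edges count as a cycle. The \emph{cyclomatic number} of a multigraph $Q$ is $\beta(Q)=\#\text{edges}-\#\text{nodes}+\#\text{components}$. Deleting an edge on a cycle lowers $\beta$ by one; deleting a bridge or an isolated node leaves it unchanged. Consequently $\beta\ge0$, deleting a node with its edges never raises $\beta$, and deleting a node that lies on a cycle lowers it.

\section{Three-valent graphs}\label{sec:cubic}

For $d=3$ the scheme of the proof takes a few lines. Let $G$ be connected and $3$-valent with $n$ vertices, and delete a vertex $w$.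

The graph $G-w$ has no nonzero stress. Indeed, let $Y$ be the subgraph formed by the edges on which a nonzero stress $\omega$ of $G-w$ does not vanish. Then $\omega$ is a nowhere vanishing stress of $Y$, and Lemma~\ref{lem:cut}, applied to the cut around a vertex, shows that every vertex of $Y$ has degree at least $3$ in $Y$. So every vertex of $Y$ has all its $G$-neighbors in $Y$, and $Y$ contains every vertex of the connected graph $G$. But $w\notin Y$.

Hence $r(G-w)=\frac32n-3$. Put $w$ back with two of its edges. They form the cut around $w$, so the rank rises by $2$, and $r(G)\ge\frac32n-1$. This is Theorem~\ref{thm:regular} for $d=3$.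

\begin{example}\label{ex:k33}
Equality holds for $K_4$ by \eqref{eq:complete}, and also for $K_{3,3}$ with its six vertices at distinct points of the unit circle, which is a general position. Put $m(a)=\mathbf p(a)$ on one color class and $m(b)=-\mathbf p(b)$ on the other. For an edge $ab$ we get $(\mathbf p(a)-\mathbf p(b))\cdot(\mathbf p(a)+\mathbf p(b))=1-1=0$, so $m$ is a motion. It is not trivial, since the same expression for two vertices $a,a'$ of one class is $|\mathbf p(a)-\mathbf p(a')|^2\ne0$. So the kernel has dimension at least $4$, and $r\le8=\frac32\cdot6-1$. Thus Theorem~\ref{thm:sharp}(1) has no analogue for $d=3$.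
\end{example}

In the language of Lemma~\ref{lem:pieces}, all pieces of $G-w$ are singles here. For larger degrees big pieces survive the deletion and may carry stresses. Their rank must come from the induction hypothesis, and they are no longer regular. An induction on graphs of large minimum degree cannot work, by Theorem~\ref{thm:sharp}(3). What the big pieces do have is $3$-edge-connectivity, and this is why Theorem~\ref{thm:three} is the statement to prove.

\section{Deleting a vertex of minimum degree}\label{sec:deletion}

The weight $\tau$ behaves well under deletion of a vertex of minimum degree.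

\begin{lemma}\label{lem:tau}
Let $w$ be a vertex of minimum degree $b\ge1$ in a graph $H$. Then $\tau(H-w)\le\tau(H)$, with equality if and only if all neighbors of $w$ have degree $b$.
\end{lemma}

\begin{proof}
Deleting $w$ removes the term $\frac2{b+1}$ and raises the term of a neighbor of degree $x$ by $\frac2x-\frac2{x+1}=\frac2{x(x+1)}$. There are $b$ neighbors, so
\[
\tau(H)-\tau(H-w)=\sum_{v\sim w}\Big(\frac{2}{b(b+1)}-\frac{2}{\deg(v)(\deg(v)+1)}\Big),
\]
and each summand is nonnegative and vanishes only if $\deg(v)=b$.
\end{proof}

We therefore aim at a bound by $\tau(H-w)$. It is slightly stronger than Theorem~\ref{thm:three}, and the difference will be needed in Sections~\ref{sec:regular} and \ref{sec:sharp}.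

\begin{proposition}\label{prop:delete}
Let $H$ be $3$-edge-connected and let $w$ be a vertex of minimum degree $b$. Then $\kappa(H)\le\tau(H-w)$. The inequality is strict if $b\ge5$ and $H-w$ is not $3$-edge-connected.
\end{proposition}

Proposition~\ref{prop:delete} and Lemma~\ref{lem:tau} give $\kappa(H)\le\tau(H)$. We prove the proposition by induction on $|V(H)|$, and may thus assume Theorem~\ref{thm:three} for all $3$-edge-connected graphs with fewer vertices than $H$; this proves both statements. The hypothesis is applied to big pieces only, so no separate base case is needed. One consequence can be recorded at once.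

\begin{corollary}\label{cor:strict}
If $H$ is $3$-edge-connected and not regular, then $\kappa(H)<\tau(H)$.
\end{corollary}

\begin{proof}
Since $H$ is connected and not regular, some vertex $w$ of minimum degree has a neighbor of larger degree. Then $\kappa(H)\le\tau(H-w)<\tau(H)$.
\end{proof}

\subsection*{Gain and loss}
Fix $H$, $w$, $b$ as in the proposition. Put $B=H-w$, let $P_1,\dots,P_p$ be pieces of $B$, let $f$ be the number of links, $Q$ the quotient, and $k\ge1$ the number of components of $B$. As the pieces are connected, $Q$ has $k$ components, so $\beta:=\beta(Q)=f-p+k$. Define the \emph{gain} and the \emph{loss}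
\[
\gamma=\sum_i\kappa(P_i)-\kappa(H)=r(H)-\sum_ir(P_i)-p-1,\qquad \lambda=\sum_i\kappa(P_i)-\tau(B).
\]
The two expressions for $\gamma$ agree because the pieces contain all vertices but $w$. Since $\kappa(H)-\tau(B)=\lambda-\gamma$, we must show $\lambda\le\gamma$. The gain is the freedom removed when the pieces are assembled into $H$. The loss arises because a vertex has a larger degree in $B$ than in its piece, and because singles have $\kappa=1$.

\subsection*{Two lower bounds for the gain}
The first bound uses all links and few edges at $w$. By Lemma~\ref{lem:pieces}, $r(B)=\sum_ir(P_i)+f$. The cut around a component of $B$ consists of edges at $w$, so each component receives at least three edges from $w$, and Lemma~\ref{lem:attach} gives $r(H)\ge\sum_ir(P_i)+f+k+1$. That is,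
\begin{equation}\label{eq:gain1}
\gamma\ge\beta .
\end{equation}
This says nothing when $Q$ is a forest, although the loss can then be positive.

\begin{example}\label{ex:two}
Let $B$ consist of two copies of $K_5$ joined by one edge, and join $w$ to two vertices of each copy. A cut that splits a copy has at least four edges, and the cuts around a copy and around $w$ have three and four edges. So $H$ is $3$-edge-connected, and $w$ has minimum degree $4$. The pieces are the two copies, $\beta=0$, and $\lambda=4-\big(8\cdot\frac25+2\cdot\frac26\big)=\frac2{15}>0$, so \eqref{eq:gain1} is not enough. Build $H$ from $w$ instead: each copy is attached to the part already built by at least two edges, so Lemma~\ref{lem:attach} gives $r(H)\ge7+7+2+2$, and $\gamma\ge18-14-3=1$.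
\end{example}

The second bound carries out this construction in general. A piece may have to be attached by a single edge, but each time this happens we can destroy a cycle of $Q$.

\begin{lemma}\label{lem:gain2}
$\gamma\ge p-1-\beta$.
\end{lemma}

\begin{proof}
Starting from $\{w\}$, we add the pieces one at a time. At a given stage let $U\neq\emptyset$ be the set of pieces not yet added, and let $X$ be the subgraph of $H$ induced by $w$ and the pieces already added. Every piece will be added with at least one edge to $X$, so $X$ stays connected.

If some $P\in U$ has at least two edges to $X$, add it. By Lemma~\ref{lem:attach} the rank rises by at least $r(P)+2$.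

Otherwise every piece in $U$ has at most one edge to $X$. The cut around a piece in $H$ has at least three edges, so every node of $Q[U]$ has degree at least $2$ in $Q[U]$. We claim that some node on a cycle of $Q[U]$ has an edge to $X$. Take a component of $Q[U]$ and delete its bridges. The resulting connected parts, joined by the bridges, form a tree, since a bridge lies on no cycle. So some part $C$ meets at most one bridge. If $C$ were a single node, all its edges in $Q[U]$ would be bridges and its degree would be at most $1$. Hence $C$ has at least two nodes, each node of $C$ is incident with an edge that is not a bridge, and so each node of $C$ lies on a cycle of $Q[U]$. The cut in $H$ around the union of the pieces in $C$ has at least three edges, of which at most one goes to a piece of $U$; the others go to $X$. This proves the claim. Add a piece $P$ as in the claim and call the step \emph{weak}. The rank rises by at least $r(P)+1$, and $\beta(Q[U])$ drops.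

The number $\beta(Q[U])$ starts at $\beta$, never rises, and is never negative, so there are at most $\beta$ weak steps. Therefore $r(H)\ge\sum_ir(P_i)+2p-\beta$.
\end{proof}

Adding $\frac23$ of \eqref{eq:gain1} to $\frac13$ of Lemma~\ref{lem:gain2} gives
\begin{equation}\label{eq:gain3}
\gamma\ge\frac{p-1+\beta}{3}.
\end{equation}

\subsection*{An upper bound for the loss}
Let $\mathcal S$ be the set of singles, $S=|\mathcal S|$, and $N=p-S$ the number of big pieces. For a vertex $v$ of $B$ let $j_v$ be the number of links at $v$, and let $J$ be the sum of $j_v$ over the vertices of big pieces. Then $2f=J+\sum_{s\in\mathcal S}j_s$, and $\deg_B(s)=j_s$ for a single $s$.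

By induction $\kappa(P)\le\tau(P)$ for each big piece $P$. A vertex $v$ of $P$ has degree $y\ge3$ in $P$ and degree $y+j_v$ in $B$, and
\[
\frac2{y+1}-\frac2{y+j_v+1}=\frac{2j_v}{(y+1)(y+j_v+1)}\le\frac{j_v}{10},
\]
because the denominator is at least $4\cdot5$ when $j_v\ge1$. A single $s$ contributes $1$ to $\sum_i\kappa(P_i)$ and $\frac2{j_s+1}$ to $\tau(B)$. Hence
\begin{equation}\label{eq:loss}
\lambda\le\frac J{10}+\sum_{s\in\mathcal S}\Big(1-\frac2{j_s+1}\Big).
\end{equation}

\subsection*{Comparison when there are no singles}
If $S=0$, then $J=2f$ and $f=p-k+\beta\le p-1+\beta$. By \eqref{eq:loss} and \eqref{eq:gain3},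
\[
\lambda\le\frac{p-1+\beta}5\le\frac{p-1+\beta}3\le\gamma .
\]
If $B$ is not $3$-edge-connected, then $p\ge2$ and the middle inequality is strict.

\subsection*{Comparison when there are singles}
Let $S\ge1$. A single loses almost $1$, but it has many links, since its degree in $H$ is at least $b$. These links create cycles in $Q$, and \eqref{eq:gain1} alone suffices. Substituting $\beta=\frac12J+\frac12\sum_sj_s-N-S+k$ in \eqref{eq:gain1} and subtracting \eqref{eq:loss}, we get
\begin{equation}\label{eq:Lambda}
\gamma-\lambda\ge\Lambda:=k-N+\frac25J+\sum_{s\in\mathcal S}h(j_s),\qquad h(j)=\frac j2-2+\frac2{j+1}=\frac{j(j-3)}{2(j+1)} .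
\end{equation}
It remains to show that $\Lambda\ge0$, and $\Lambda>0$ if $b\ge5$. We have $h(2)=-\frac13$, $h(3)=0$, and
\begin{equation}\label{eq:h}
h(j)-h(j-1)=\frac12-\frac2{j(j+1)},
\end{equation}
which is positive for $j\ge2$ and at least $\frac25$ for $j\ge4$. Put $\varepsilon_s=1$ if $s$ is adjacent to $w$ and $\varepsilon_s=0$ otherwise, and let $S_w=\sum_s\varepsilon_s$. Since $b$ is the minimum degree, $j_s\ge b-\varepsilon_s$, and so $h(j_s)\ge h(b-\varepsilon_s)$.

\emph{No big piece.} If $N=0$, then $J=0$ and all $b$ neighbors of $w$ are singles. The other singles have $h(j_s)\ge h(b)\ge0$, so $\Lambda\ge1+b\,h(b-1)$. This is $0$ for $b=3$, the situation of Section~\ref{sec:cubic}, and at least $1$ for $b\ge4$.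

\emph{At least one big piece.} Let $N\ge1$. The cut in $H$ around a big piece has at least three edges, each a link or an edge to $w$, and exactly $b-S_w$ edges join $w$ to big pieces. So
\begin{equation}\label{eq:J}
J\ge3N-b+S_w ,
\end{equation}
and \eqref{eq:Lambda} gives
\begin{equation}\label{eq:Lambda2}
\Lambda\ge k+\frac N5-\frac25b+\sum_{s\in\mathcal S}g_s,\qquad g_s=h(j_s)+\frac25\varepsilon_s .
\end{equation}
If $b=3$, then $g_s\ge h(2)+\frac25=\frac1{15}$ or $g_s\ge h(3)=0$ according to $\varepsilon_s$, so $\Lambda\ge1+\frac15-\frac65=0$. If $b\ge4$, then $h(b)\ge h(b-1)+\frac25$ by \eqref{eq:h}, so every single has $g_s\ge h(b-1)+\frac25>0$. Keeping one single,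
\[
\Lambda\ge\frac65-\frac25b+h(b-1)+\frac25=\frac b{10}-\frac9{10}+\frac2b=\frac{(b-4)(b-5)}{10\,b}.
\]
This is nonnegative because $b$ is an integer, and positive for $b\ge6$. Let $b=5$. If $N\ge2$ or $S\ge2$, the last estimate discards a positive term of \eqref{eq:Lambda2}. If $N=S=1$, the right side of \eqref{eq:J} is at most $3-5+1<0\le J$, so \eqref{eq:J} and \eqref{eq:Lambda2} are strict. In both cases $\Lambda>0$.

This completes the proof of Proposition~\ref{prop:delete} and of Theorem~\ref{thm:three}. The minimality of $\deg(w)$ entered twice: in Lemma~\ref{lem:tau}, and in the bound $j_s\ge b-\varepsilon_s$, which lets one single compensate the term $-\frac25b$ in \eqref{eq:Lambda2}.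

\section{Regular graphs}\label{sec:regular}

Let $d\ge3$ and let $G$ be connected and $d$-valent with $n$ vertices. If $G$ is $3$-edge-connected, Theorem~\ref{thm:regular} is Theorem~\ref{thm:three}. The remaining case is covered by the following proposition, which therefore completes the proof of Theorem~\ref{thm:regular}.

\begin{proposition}\label{prop:not3}
Let $d\ge3$ and let $G$ be connected, $d$-valent, and not $3$-edge-connected. Then $\kappa(G)<\frac{2n}{d+1}$. If $G$ is bridgeless, then $\kappa(G)\le\frac{2n}{d+1}-1$.
\end{proposition}

Let $P_1,\dots,P_p$ be pieces of $G$, with $f$ links; here $p\ge2$. For a piece $P$ with $m$ vertices let $q(P)$ be the number of links at $P$, and define the \emph{excess}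
\[
\mathrm{ex}(P)=\kappa(P)-\frac{2m}{d+1}.
\]
Since $G$ is connected, $q(P)\ge1$ and $f\ge p-1$; also $\sum_iq(P_i)=2f$. Lemma~\ref{lem:pieces} gives
\begin{equation}\label{eq:excess}
\kappa(G)-\frac{2n}{d+1}=\sum_i\mathrm{ex}(P_i)-(f-p+1).
\end{equation}
The difficulty appears when the quotient is a tree: then $f-p+1=0$, a single has the positive excess $\frac{d-1}{d+1}$, and the leaves of the tree must make up for it by negative excess. A bound $\mathrm{ex}(P)\le\delta\,(q(P)-2)$ does this accounting, because its right sides add up to $2\delta(f-p)$. We choose the slope so that singles, with $q=d$, satisfy it with equality: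
\[
\delta=\frac{d-1}{(d+1)(d-2)},\qquad \frac1{d+1}\le\delta\le\frac2{d+1}\le\frac12 .
\]
The inequalities hold because $d-2\le d-1\le2(d-2)$ for $d\ge3$.

\begin{lemma}\label{lem:excess}
Every piece $P$ satisfies $\mathrm{ex}(P)\le\delta\,(q(P)-2)$.
\end{lemma}

\begin{proof}
For a single, $\mathrm{ex}(P)=1-\frac2{d+1}=\delta(d-2)$. Let $P$ be big, with $m$ vertices and $q=q(P)$. Let $j_v$ be the number of links at $v$, so that $\sum_vj_v=q\ge1$ and $\deg_P(v)=d-j_v\ge3$. This forces $d\ge4$. By Theorem~\ref{thm:three},
\begin{equation}\label{eq:I}
\mathrm{ex}(P)\le I:=\tau(P)-\frac{2m}{d+1}=\sum_{v\in P}\frac{2j_v}{(d+1)(d-j_v+1)} .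
\end{equation}
For small $q$ this positive bound is too weak, and we add two arithmetic facts. First, $dm-q$ is twice the number of edges of $P$, so $d$ is odd if $q$ is odd. Second, $\kappa(P)$ is an integer, so $\mathrm{ex}(P)$ is an integer multiple of $\frac1{d+1}$, and of $\frac2{d+1}$ if $d$ is odd, since then $\mathrm{ex}(P)=\frac2{d+1}\big(\frac{d+1}2\kappa(P)-m\big)$.

\emph{Case $q\ge4$.} From $d-j_v+1\ge4$ we get $I\le\frac{q}{2(d+1)}\le\frac{q-2}{d+1}\le\delta(q-2)$.

\emph{Case $q=3$.} Here $d$ is odd. If $d\ge7$, then $j_v\le3$ gives $I\le\frac6{(d+1)(d-2)}\le\delta$. If $d=5$, then $d-j_v+1\ge4$ gives $I\le\frac6{6\cdot4}<\frac13$, and $\mathrm{ex}(P)$ is a multiple of $\frac13$, so $\mathrm{ex}(P)\le0\le\delta$.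

\emph{Case $q=2$.} We need $\mathrm{ex}(P)\le0$. From $j_v\le2$ we get $I\le\frac4{(d+1)(d-1)}$. This is less than $\frac2{d+1}$ for odd $d\ge5$ and less than $\frac1{d+1}$ for even $d\ge6$, and integrality gives the claim. For $d=4$ we have $j_v\le1$, so $P$ has exactly two vertices of degree $3$ and $I=2\cdot\frac2{5\cdot4}=\frac15$. The other $m-2\ge2$ vertices have degree $4$, so $P$ is not regular, and Corollary~\ref{cor:strict} makes \eqref{eq:I} strict. A multiple of $\frac15$ that is less than $\frac15$ is at most $0$.

\emph{Case $q=1$.} Here $d$ is odd, and we need $\mathrm{ex}(P)\le-\delta$. The piece has one vertex $w$ of degree $d-1$, and all other degrees are $d$. So $P-w$ has $d-1$ vertices of degree $d-1$ and $m-d$ vertices of degree $d$, and Proposition~\ref{prop:delete} gives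
\[
\mathrm{ex}(P)\le\frac{2(d-1)}d+\frac{2(m-d)}{d+1}-\frac{2m}{d+1}=-\frac2{d(d+1)}<0 .
\]
By integrality $\mathrm{ex}(P)\le-\frac2{d+1}\le-\delta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:not3}]
By \eqref{eq:excess} and Lemma~\ref{lem:excess},
\[
\kappa(G)-\frac{2n}{d+1}\le2\delta(f-p)-(f-p+1)=-(1-2\delta)(f-p)-1 .
\]
If $f\ge p$, this is at most $-1$, as $2\delta\le1$. If $f=p-1$, it equals $-2\delta<0$. If $G$ is bridgeless, no cut has exactly one edge, so $q(P_i)\ge2$ for all $i$, and $f\ge p$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]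
By \eqref{eq:complete}, equality holds for $K_{d+1}$. Conversely, let $d\ge5$ and $\kappa(G)=\tau(G)$. By Proposition~\ref{prop:not3}, $G$ is $3$-edge-connected. Let $w$ be any vertex. All its neighbors have the minimum degree $d$, so $\tau(G-w)=\tau(G)=\kappa(G)$ by Lemma~\ref{lem:tau}. The strictness statement in Proposition~\ref{prop:delete} shows that $G-w$ is $3$-edge-connected. By Lemma~\ref{lem:attach}, $r(G)\ge r(G-w)+2$, that is, $\kappa(G)\le\kappa(G-w)$. With Theorem~\ref{thm:three},
\[
\tau(G-w)=\kappa(G)\le\kappa(G-w)\le\tau(G-w),
\]
so $\kappa(G-w)=\tau(G-w)$, and $G-w$ is regular by Corollary~\ref{cor:strict}. In $G-w$ the neighbors of $w$ have degree $d-1$ and all other vertices have degree $d$. Hence every vertex of $G-w$ is a neighbor of $w$. So $G$ has $d+1$ vertices, each of degree $d$, and $G=K_{d+1}$.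
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
The inequality $\kappa(G)\le\frac{2n}{d+1}-1$ of Proposition~\ref{prop:not3} is $r(G)\ge\frac{2d}{d+1}n$. The cut around $X$ has $d|X|-2e(X)$ edges, where $e(X)$ is the number of edges inside $X$. For even $d$ this number is even. A bridge of a connected graph is a cut with one edge, so $G$ is bridgeless for even $d$.

For the examples let $d\ge4$ and $L\ge2$. Take $L$ disjoint copies of $K_{d+1}$, delete an edge $x_iy_i$ from the $i$th copy, and add the edges $y_ix_{i+1}$, with indices modulo $L$. The resulting graph $G_L$ is connected and $d$-valent with $n=L(d+1)$ vertices, and the cut around a copy has two edges. It is bridgeless: an edge inside a copy lies on a triangle, since the $d-1\ge3$ vertices other than $x_i,y_i$ are adjacent to all vertices of the copy, and the added edges lie on the cycle $x_1z_1y_1x_2z_2y_2\cdots$, where $z_i$ is one of these vertices. So $r(G_L)\ge\frac{2d}{d+1}n=2dL$. On the other hand, each copy has rank at most $2(d+1)-3$ by \eqref{eq:upper} and the added edges are $L$ further rows, so $r(G_L)\le L(2d-1)+L=2dL$. Thus equality holds in every general position. As $n$ is unbounded in this family,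 no bound $r\ge cn-C$ with constants $c>\frac{2d}{d+1}$ and $C$ holds for all connected $d$-valent graphs.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]
A cycle $C_n$ has $n$ edges, so $r\le n<\frac43n-1$ for $n\ge4$. For $d\ge2$ join a new vertex $w$ by one edge to each of $d$ disjoint copies of $K_{d+1}$. The graph is connected, has minimum degree $d$, and has $d(d+1)+1$ vertices. The $d$ edges at $w$ are bridges, so Lemma~\ref{lem:cut}, \eqref{eq:free} and \eqref{eq:complete} give $r=d(2d-1)+d=2d^2$ in every general position, while
\[
\frac{2d}{d+1}\big(d(d+1)+1\big)-1=2d^2+\frac{d-1}{d+1}>2d^2 .\qedhere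
\]
\end{proof}

\begin{remark}
The last example locates the use of regularity in Section~\ref{sec:regular}. For $d\ge3$ its pieces are the single $w$, with excess $\frac{d-1}{d+1}$, and the copies of $K_{d+1}$, with $q=1$ and excess $0$, and the quotient is a tree. In a $d$-valent graph a link lowers a degree inside its piece, and the case $q=1$ of Lemma~\ref{lem:excess} turns this into negative excess; here it does not. For $3$-edge-connected graphs the weakening to minimum degree at least $d$ is harmless, by Theorem~\ref{thm:three}, because $\frac{2x}{x+1}$ is increasing in $x$.
\end{remark}

\begin{thebibliography}{1}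

\bibitem{Luo}
Shisen Luo,
\emph{Lower bound for the rank of rigidity matrix of 4-valent graphs under various connectivity assumptions},
arXiv:1207.3319 (2012).

\end{thebibliography}
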